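\title{Plane embeddings of arc-like continua that make countably many points accessible}

\begin{abstract}
We prove that for every arc-like continuum $X$ and every countable set $Z\subset X$ there is an embedding of $X$ in the plane under which all points of $Z$ are accessible, by pairwise disjoint arcs. The embedding is a limit of nested strips. Two combinatorial conditions on the refinement patterns of chain covers allow each strip to be drawn so that it touches the boundary of the previous one at the marked points, and an extremal choice among the possible refinements produces covers that satisfy these conditions. We also show that in every plane embedding of a nondegenerate indecomposable arc-like continuum all but countably many composants contain at most two accessible points, so that some set of cardinality $\aleph_1$ cannot be made accessible.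
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{continuum} is a nonempty compact connected metrizable space, and an \emph{arc} is a space homeomorphic to $[0,1]$. Given continuous maps $\psi_n\colon[0,1]\to[0,1]$, $n\ge1$, the \emph{inverse limit} $\varprojlim([0,1],\psi_n)$ is the subspace of $[0,1]^{\mathbb N}$ formed by the sequences $(x_1,x_2,\dots)$ with $\psi_n(x_{n+1})=x_n$ for all $n$. A continuum is \emph{arc-like} if it is homeomorphic to such an inverse limit. A point $x$ of a continuum $Y\subset\mathbb R^2$ is \emph{accessible} if there is an arc $A\subset\mathbb R^2$ with $A\cap Y=\{x\}$.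

Accessibility says that $x$ can be reached from the complement of $Y$, and it depends on the embedding as much as on the point.

\begin{example}\label{ex:cos}
Let $X$ be the union of the bar $\{0\}\times[-1,1]$ and the graph of $\cos(1/x)$ over $0<|x|\le1$. Recall that a nondegenerate continuum is arc-like if and only if, for every $\varepsilon>0$, it has a map onto an arc whose fibers have diameter less than $\varepsilon$. For $X$, project the part over $-\frac1{2n\pi}\le x\le\frac1{(2n+1)\pi}$ to the second coordinate, and map the two remaining arcs homeomorphically onto $[1,2]$ and $[-2,-1]$; the fibers have diameter at most $\frac1{n\pi}$.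

No point $(0,y_0)$ with $|y_0|<1$ is accessible. Near such a point an arc that leaves the bar at once stays in $x>0$ or in $x<0$ and has $|y|<1$; as $x\to0$ along the arc, $y-\cos(1/x)$ takes both signs, so the arc meets the graph. Now fold $X$ by the map that is the identity for $x\ge0$ and sends $(x,y)$ to $(-x,y-x)$ for $x<0$. The image is the bar together with the disjoint graphs of $\cos(1/x)$ and $\cos(1/x)+x$ over $(0,1]$. Every point of it is accessible: the bar from the left, the first graph from below, the second from above.
\end{example}

So one asks which sets can be made accessible by choosing the embedding well. Two results frame the question. For every arc-like continuum $X$ and every point $x\in X$ there is a plane embedding of $X$ that makes $x$ accessible; this is the solution of the Nadler--Quinn problem. By a theorem of Lewis, for every finite subset $Z$ of the pseudo-arc there is a plane embedding of the pseudo-arc that makes all points of $Z$ accessible. The following question is taken from \cite{AH}.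

\begin{quote}
\emph{Let $X$ be an arc-like continuum and let $Z\subset X$ be finite, or countably infinite. Is there an embedding $\Omega\colon X\to\mathbb R^2$ such that every point of $\Omega(Z)$ is an accessible point of $\Omega(X)$?}
\end{quote}

The answer is yes in both cases.

\begin{theorem}\label{thm:A}
Let $X$ be an arc-like continuum and let $Z\subset X$ be a countable (finite or infinite) set. There are an embedding $\Omega\colon X\to\mathbb R^2$ and pairwise disjoint arcs $A_z\subset\mathbb R^2$, $z\in Z$, with $A_z\cap\Omega(X)=\{\Omega(z)\}$. In particular every point of $\Omega(Z)$ is accessible.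
\end{theorem}

The proof does not use the two results quoted above. Example~\ref{ex:cos} might suggest that no restriction on $Z$ is needed, but countability is the right limit. A continuum is \emph{indecomposable} if it is not the union of two proper subcontinua, and the \emph{composant} of a point $x\in X$ is the union of all proper subcontinua of $X$ that contain $x$.

\begin{theorem}\label{thm:B}
Let $X$ be a nondegenerate indecomposable arc-like continuum. For every embedding $\Omega\colon X\to\mathbb R^2$, all but countably many composants of $X$ contain at most two points $x$ with $\Omega(x)$ accessible. Hence there is a set $Z\subset X$ with $|Z|=\aleph_1$ such that no embedding makes all points of $Z$ accessible.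
\end{theorem}

The pseudo-arc is such a continuum, so ``countable'' in Theorem~\ref{thm:A} cannot be replaced by ``of cardinality at most $\aleph_1$''. The obstruction behind Theorem~\ref{thm:B} is a counting argument that needs uncountably many composants, whereas a countable set meets only countably many; this is one reason to expect a positive answer to the question. The infinite case does not follow from the finite case by passing to a limit, since a limit of embeddings need not be injective. We therefore build one embedding in stages and add one point of $Z$ at each stage. Section~\ref{sec:idea} explains the construction on small cases and ends with the plan of the proof. Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}, which can be read independently.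

\section{The method in small cases}\label{sec:idea}

\subsection{Chains, strips and hairs}\label{sub:strips}

A \emph{path} is a finite interval of integers; its elements are called vertices. A map $g$ between paths is \emph{simplicial} if $|g(x+1)-g(x)|\le1$ for consecutive vertices. A simplicial map sends intervals onto intervals; we use this discrete intermediate value property constantly. When we speak of a map on a path, $[x,y]$ denotes an interval of integers; when we speak of a real function, it denotes a real interval. PL means piecewise linear, and \emph{monotone} means weakly monotone.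

The embedding is read off from a sequence of chains. Suppose that we have paths $T_j$, open covers $\{O_j(v):v\in T_j\}$ of $X$ whose mesh tends to $0$ and in which $O_j(v)$ meets $O_j(v')$ exactly when $|v-v'|\le1$, and simplicial maps $g_j\colon T_{j+1}\to T_j$ with $O_{j+1}(v)\subset O_j(g_j(v))$. If plane discs $D_j(v)$ have the same pattern of intersections and inclusions, and their diameters tend to $0$, then sending a point of $\bigcap_jO_j(v_j)$ to the point of $\bigcap_jD_j(v_j)$ embeds $X$.

We cut the discs $D_j(v)$ out of a thin strip that lies along the \emph{left} side of an oriented PL arc $E_j$. On the \emph{right} side of $E_j$ we attach segments, the \emph{hairs}, one for each point of $Z$ treated so far; they will be the arcs $A_z$. The next arc $E_{j+1}$ runs inside the strip and visits the discs in the order prescribed by $g_j$. To keep the hairs, it must come down to $E_j$ exactly at their feet, and it must have the hairs on its right side. A new hair costs nothing: any point of $E_{j+1}$ has free room on its right. In coordinates on the strip the task is to draw an arc in the half plane $\mathbb R\times[0,\infty)$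 whose first coordinate follows $g_j$ and which touches the bottom line at prescribed moments.

\subsection{Growing intervals}\label{sub:grow}

Let $G\colon[p,q]\to\mathbb R$ be a PL function, and let $a^1<\dots<a^k$ be points of $(p,q)$, the \emph{marks}, such that $G(a^1)<\dots<G(a^k)$ and $G$ is strictly increasing near each mark. We draw the arc from the bottom up. At height $\tau$ we have drawn the parts that correspond to certain intervals $[\ell,r]$ around the marks, and each part has two loose ends, at $(G(\ell),\tau)$ and $(G(r),\tau)$. The loose ends do not collide as long as they keep their order from left to right.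

\begin{definition}\label{def:conf}
A \emph{configuration} is a finite family of disjoint nondegenerate closed intervals $U_1<\dots<U_\nu$ in $[p,q]$, $U_s=[\ell_s,r_s]$, with
\[
G(\ell_1)<G(r_1)<G(\ell_2)<G(r_2)<\dots<G(\ell_\nu)<G(r_\nu).
\]
A \emph{move} pushes one endpoint outward, as a monotone PL function of time, through configurations, while the other endpoints rest. A \emph{merge} pushes $\ell_{s+1}$ in the same way down to $r_s$, through configurations until the moment of contact, and then replaces $U_s$ and $U_{s+1}$ by their union. A \emph{motion} is a finite sequence of moves and merges.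
\end{definition}

A motion from small intervals around the marks to the single interval $[p,q]$ draws the arc: plot $G$ of each endpoint horizontally and time vertically (Lemma~\ref{lem:strands}).

\begin{example}\label{ex:draw}
Let $G\colon[0,9]\to\mathbb R$ be linear between the points $(0,0)$, $(3,3)$, $(5,1)$, $(9,5)$ of its graph, with marks $a^1=2$ and $a^2=8$, so $G(a^1)=2$ and $G(a^2)=4$. Start from $[1.7,2.3]$ and $[7.7,8.3]$, with values $1.7<2.3<3.7<4.3$. Push $r_1$ to $3$; its value stays below $3.7$. Before $r_1$ can descend into the valley at $5$, the end $\ell_1$ must make room, so push $\ell_1$ to $0.7$. Push $r_1$ to $5$; its value falls from $3$ to $1>0.7$. Push $r_2$ to $9$. Merge by pushing $\ell_2$ from $7.7$ to $5$; its value stays above $G(r_1)=1$ until contact. Finally push the left end from $0.7$ to $0$. Figure~\ref{fig:draw} shows the arc.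
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\begin{scope}[scale=0.55]
\draw[->] (-0.3,0)--(9.8,0) node[right] {$x$};
\draw[->] (0,-0.3)--(0,5.6) node[left] {$G$};
\draw[thick] (0,0)--(3,3)--(5,1)--(9,5);
\fill (2,2) circle (0.12); \fill (8,4) circle (0.12);
\draw[dotted] (2,2)--(2,0) node[below] {$a^1$};
\draw[dotted] (8,4)--(8,0) node[below] {$a^2$};
\end{scope}
\begin{scope}[xshift=7cm,scale=0.9]
\draw (-0.4,0)--(5.5,0);
\draw[thick,->] (0,3.3)--(0.7,2.8)--(0.7,1.3)--(1.7,0.8)--(1.7,0.3)--(2,0)--(2.3,0.3)--(3,0.8)--(3,1.3)--(1,1.8)--(1,2.8)--(3.7,2.3)--(3.7,0.3)--(4,0)--(4.3,0.3)--(4.3,1.8)--(5,2.3)--(5,3.3);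
\draw[dashed] (2,0)--(2,-0.6) node[below] {$G(a^1)$};
\draw[dashed] (4,0)--(4,-0.6) node[below] {$G(a^2)$};
\fill (2,0) circle (0.07); \fill (4,0) circle (0.07);
\end{scope}
\end{tikzpicture}
\caption{Left: a function $G$ with two marked points $a^1,a^2$. Right: an arc in the upper half plane whose first coordinate runs through the values of $G$ in order and which touches the bottom line exactly at $(G(a^1),0)$ and $(G(a^2),0)$. The dashed segments (hairs) meet the arc only at these points and lie on its right side.}
\label{fig:draw}
\end{figure}

There are two ways to get stuck.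

\begin{example}\label{ex:neg}
Let $k=1$, and let $x_1<a^1<x_2$ be such that $G(x_1)$ is the strict maximum and $G(x_2)$ is the strict minimum of $G$ on $[x_1,x_2]$. A motion that starts from an interval $[\ell,r]\subset(x_1,x_2)$ around $a^1$ cannot reach $[p,q]$: at the first moment when $\ell=x_1$ or $r=x_2$ we have $G(\ell)>G(r)$.
\end{example}

\begin{example}\label{ex:H}
Let $G\colon[1,11]\to\mathbb R$ interpolate linearly the values $1,2,3,4,3,2,1,2,3,4,5$ at $1,\dots,11$, with marks $a^1=2$ and $a^2=9$. Neither mark lies between a pair as in Example~\ref{ex:neg}, because $G<G(a^1)$ to the left of $a^1$ and $G>G(a^2)$ to the right of $a^2$. Still, two small intervals around the marks never merge. Since $G(\ell_2)>G(\ell_1)\ge1=G(7)$, the end $\ell_2$ stays in $(7,9)$, where $G<3$; hence $G(r_1)<3$, and $r_1$ stays in $(2,3)$. The trouble is that $G$ climbs above $G(a^2)$ before it reaches its minimum between the marks. In Example~\ref{ex:draw} it does not.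
\end{example}

These examples dictate the two conditions that we impose on simplicial maps.

\begin{definition}\label{def:adm}
A \emph{marked pattern} is a simplicial map $g\colon S\to T$ with $g(\min S)=\min T$ and $g(\max S)=\max T$, together with vertices $a^1<\dots<a^k$ of $S$, $k\ge1$, the \emph{marks}, whose images $b^i=g(a^i)$ satisfy $\min T<b^1<\dots<b^k<\max T$. A pair of vertices $x_1<a^l<x_2$ is \emph{negative at $l$} if $g(x_1)>g(x)$ for $x_1<x\le x_2$ and $g(x_2)<g(x)$ for $x_1\le x<x_2$. The pattern is \emph{admissible} if the following hold.
\begin{itemize}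
\item[$(+_l)$] For $1\le l\le k$: no pair is negative at $l$.
\item[$(\mathrm H_i)$] For $1\le i\le k-1$: if $\kappa_i=\min g([a^i,a^{i+1}])$ and $y$ is the first vertex $\ge a^i$ with $g(y)=\kappa_i$, then $\max g([a^i,y])<b^{i+1}$.
\end{itemize}
\end{definition}

If $\kappa_i=b^i$, then $y=a^i$ and $(\mathrm H_i)$ holds; the condition has content only when $\kappa_i<b^i$.

\subsection{Unfolding a chain and choosing a lift}\label{sub:unfold}

The chains that come directly from the inverse limit have no reason to give admissible patterns. We change the chains. The next example shows both ingredients of the change, for one mark.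

\begin{example}\label{ex:lift}
We write a simplicial map on $[1,N]$ as the list of its values and underline the mark. Consider three consecutive chains with patterns $F\colon[1,11]\to[1,3]$ and $f\colon[1,15]\to[1,11]$,
\[
F=(1,2,3,2,\underline2,2,2,2,1,2,3),\qquad f=(1,2,3,4,5,6,\underline5,4,5,6,7,8,9,10,11).
\]
The pair $(3,9)$ is negative for $F$. To remove it, \emph{unfold} the chain $[1,3]$: let $T=[1,9]$ and $t=(1,2,3,2,\underline2,2,1,2,3)\colon T\to[1,3]$, with mark $b=5$. A \emph{lift} of $F$ is a simplicial map $h\colon[1,11]\to T$ with $th=F$ that preserves the ends and the mark. A lift defines a new chain indexed by $T$: its $v$-th link is the union of the links $x$ of the middle chain with $h(x)=v$, and this union lies in link $t(v)$ of the first chain. Two lifts are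
\[
s=(1,2,3,4,\underline5,6,6,6,7,8,9),\qquad h=(1,2,3,4,\underline5,4,5,6,7,8,9).
\]
Neither has a negative pair, since both are $\le5$ to the left of the mark. But the middle chain will in turn be unfolded, and what matters then is the behavior of a lift composed with the later patterns:
\[
sf=(1,2,3,4,5,6,\underline5,4,5,6,6,6,7,8,9),\qquad hf=(1,2,3,4,5,4,\underline5,4,5,4,5,6,7,8,9).
\]
The pair $(6,8)$ is negative for $sf$, while $hf$ has no negative pair. The map $f$ exchanges the two sides of the mark over a short stretch. The obvious lift $s$ separates the two sides and so inherits the reversal. The lift $h$ sends both sides to the left of $b$ for as long as it can, and does not notice the exchange.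
\end{example}

So among the lifts without negative pairs we want one that, to the right of a mark, returns to the low vertices of $T$ before it climbs. Section~\ref{sec:extremal} measures this by a function $\beta$ and takes a lift with minimal $\beta$. Minimality has two consequences: condition $(+_l)$ survives composition with later patterns, and condition $(\mathrm H_i)$ holds.

The proof of Theorem~\ref{thm:A} runs as follows. Section~\ref{sec:draw} draws an admissible pattern in a strip. Section~\ref{sec:chains} sets up chains and constructs an unfolded path $T$ that serves infinitely many levels at once. Section~\ref{sec:extremal} contains the extremal argument, Section~\ref{sec:covers} produces covers with admissible patterns, and Section~\ref{sec:embed} nests the strips.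

\section{Drawing an admissible pattern}\label{sec:draw}

In this section $g\colon S\to T$ is an admissible marked pattern with $S=\{p,\dots,q\}$, $T=\{p',\dots,q'\}$, marks $a^1<\dots<a^k$ and $b^i=g(a^i)$. Intervals are real unless they occur as arguments of $g$.

The \emph{runs} $\rho_1<\dots<\rho_R$ are the maximal sets of consecutive vertices on which $g$ is constant, and $u_n$ is the value of $g$ on $\rho_n$. Thus $|u_{n+1}-u_n|=1$, $u_1=p'$, $u_2=p'+1$, $u_{R-1}=q'-1$ and $u_R=q'$. Since $p'<b^1<\dots<b^k<q'$, distinct marks lie in distinct runs, and the first and last runs contain no mark. A run is \emph{ordinary} if it contains no mark, and a \emph{mark run} otherwise. For $1<n<R$ the run $\rho_n$ is a \emph{crossing} if $u_{n-1}\ne u_{n+1}$, a \emph{peak} if $u_{n\pm1}=u_n-1$, and a \emph{valley} if $u_{n\pm1}=u_n+1$. A mark run is not a downward crossing, for then the vertices just before and just after it would form a negative pair at the mark.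

\begin{proposition}\label{prop:draw}
Let $0<\theta<\frac1{16}$ and $\delta>0$. There is an oriented PL arc $B\subset(p'-\frac12,q'+\frac12)\times[0,\delta)$ with the following properties.
\begin{itemize}
\item[(B1)] $B\cap(\mathbb R\times\{0\})=\{(b^i,0):1\le i\le k\}$. Near $(b^i,0)$ the arc consists of two segments; it arrives along one from the upper left and leaves along the other to the upper right.
\item[(B2)] The second coordinate has total variation at most $2k\delta$ along $B$.
\item[(B3)] $B$ is the concatenation of arcs $B_1,\dots,B_R$, the first coordinate on $B_n$ lies in $[u_n-\frac12,u_n+\frac12]$, and: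
\begin{itemize}
\item[(a)] if $\rho_n$ is an ordinary crossing, the first coordinate runs monotonically over $[u_n-\frac12,u_n+\frac12]$;
\item[(b)] if $\rho_n$ is any other ordinary run, the first coordinate stays in an interval of length less than $2\theta$ and has at most two monotone parts;
\item[(c)] if $\rho_n$ contains the mark $a^i$, the point $(b^i,0)$ divides $B_n$ into two arcs; on each of them the first coordinate either runs monotonically over one of the intervals $[b^i-\frac12,b^i]$, $[b^i,b^i+\frac12]$, or has two monotone parts, one over an interval of length $\frac\theta4$ and one over such a half interval lengthened by $\frac\theta4$.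
\end{itemize}
\end{itemize}
\end{proposition}

Property (B1) preserves the hairs, and (B2) and (B3) control lengths in Section~\ref{sec:embed}.

\subsection{A real function in general position}

We replace $g$ by a real function $G$ whose local extrema have distinct values. Ties must be broken with care. A negative pair requires strict inequalities, so two peaks of $g$ at the same level are harmless, and we must not create a negative pair by raising the earlier one. We therefore tilt the graph slightly upward: among peaks of one level the later are higher, and among valleys of one level the earlier are lower.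

For $0<n<R$ let $c_n$ be the midpoint between the last vertex of $\rho_n$ and the first vertex of $\rho_{n+1}$; put $c_0=p$ and $c_R=q$. The interval $[c_{n-1},c_n]$ is the \emph{cell} of $\rho_n$. Fix $\eta>0$ with $\eta(q-p)<\theta/4$. Let $G\colon[p,q]\to\mathbb R$ be a PL function, constant on no interval, with $G(c_n)=\frac12(u_n+u_{n+1})$ for $0<n<R$, which behaves as follows on the cell of a run with value $u$.
\begin{itemize}
\item Ordinary crossing: $G$ is linear.
\item Ordinary peak: $G$ increases, then decreases, with maximum $u-\frac12+\theta+\eta(\hat x-p)$ at an interior point $\hat x$ of the cell.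
\item Ordinary valley: $G$ decreases, then increases, with minimum $u+\frac12-\theta+\eta(\hat x-p)$ at an interior point $\hat x$ of the cell.
\item First run: $G$ increases from $G(p)=p'+\frac12-\theta$. Last run: $G$ increases to $G(q)=q'-\frac12+\theta+\eta(q-p)$.
\item Run of a mark $a$ with $g(a)=b$: $G(a)=b$. For a crossing, $G$ increases. For a peak, $G$ increases up to a maximum $b+\frac\theta4$ at a point to the right of $a$, then decreases. For a valley, $G$ decreases to a minimum $b-\frac\theta4$ at a point to the left of $a$, then increases.
\end{itemize}
In all cases $G$ is strictly increasing near each mark. A \emph{turning point} is a point of $(p,q)$ where $G$ has a local maximum or minimum.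

\begin{lemma}\label{lem:G}
\begin{itemize}
\item[(G1)] On the cell of $\rho_n$ we have $u_n-\frac12\le G\le u_n+\frac12$.
\item[(G2)] The turning points lie in the interiors of the cells of peaks and valleys, one in each. The values of $G$ at them are pairwise distinct and are not integers.
\item[(G3)] $G(p)$ is the strict minimum and $G(q)$ is the strict maximum of $G$.
\end{itemize}
\end{lemma}

\begin{proof}
(G1) is read off from the list. For (G2), let $0<n<R$. If $u_{n+1}>u_n$, then $\rho_n$ is the first run, an upward crossing or a valley, and $\rho_{n+1}$ is an upward crossing, a peak or the last run, so $G$ increases on both sides of $c_n$. If $u_{n+1}<u_n$, then $\rho_n$ is a downward crossing or a peak and $\rho_{n+1}$ is a downward crossing or a valley, so $G$ decreases on both sides. Hence $c_n$ is not a turning point. Modulo $1$, the maxima of ordinary peaks lie in $[\frac12+\theta,\frac12+\frac54\theta)$, the minima of ordinary valleys lie in $[\frac12-\theta,\frac12-\frac34\theta)$, and the turning values in mark runs equal $\pm\frac\theta4$. As $\theta<\frac1{16}$, these sets are disjoint and avoid $0$. Two equal values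 would thus come from runs of the same type and level; the term $\eta(\hat x-p)$ separates ordinary runs, and the $b^i$ are distinct.

For (G3), a run other than $\rho_1$ at level $p'$ is an ordinary valley, with minimum $p'+\frac12-\theta+\eta(\hat x-p)>G(p)$, and on cells of level $\ge p'+1$ we have $G\ge p'+\frac12$. A run other than $\rho_R$ at level $q'$ is an ordinary peak, with maximum $q'-\frac12+\theta+\eta(\hat x-p)<G(q)$, and on cells of level $\le q'-1$ we have $G\le q'-\frac12$.
\end{proof}

By (G2), if the maximum or the minimum of $G$ on a closed interval is attained only at interior points, it is attained at exactly one point. Next we transfer the two conditions of admissibility to $G$.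

\begin{lemma}\label{lem:Gplus}
There are no real numbers $x_1<a^l<x_2$ with $G(x_1)>G$ on $(x_1,x_2]$ and $G(x_2)<G$ on $[x_1,x_2)$.
\end{lemma}

\begin{proof}
Suppose that there are. Then $G$ decreases just to the right of $x_1$. Move $x_1$ to the left end of the maximal interval of decrease of $G$ that contains it. This end is not $p$, by (G3), so it is a local maximum. Both conditions persist, because $G\ge G(x_1)>G(x_2)$ on the added part. In the same way move $x_2$ to the right end of its maximal interval of decrease, which is a local minimum and not $q$.

If $x_1$ lay in the cell of a mark $a^{l'}$, then $a^{l'}<x_1<a^l$, so $l'<l$ and $G(x_1)=b^{l'}+\frac\theta4<b^l=G(a^l)$, which is false. If $x_2$ lay in the cell of a mark $a^{l'}$, then $a^l<x_2<a^{l'}$ and $G(x_2)=b^{l'}-\frac\theta4>b^l$, which is false too. So $x_1$ lies in the cell of an ordinary peak $\rho_n$ and $x_2$ in the cell of an ordinary valley $\rho_{n'}$, with $n<n'$. Put $u=u_n$ and $u'=u_{n'}$.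

\emph{We have $g<u$ on $\rho_{n+1},\dots,\rho_{n'}$.} Otherwise take the first of these runs with value $\ge u$. As $u_{n+1}=u-1$, its value is $u$ and it is entered from below. So it is not the valley $\rho_{n'}$, and its cell lies in $(x_1,x_2)$. On this cell $G$ takes the value $u$ (mark run), or $u+\frac12$ (ordinary crossing), or $u-\frac12+\theta+\eta(\hat x-p)$ with $\hat x>x_1$ (ordinary peak). Each exceeds $G(x_1)=u-\frac12+\theta+\eta(x_1-p)$, a contradiction.

\emph{We have $g>u'$ on $\rho_n,\dots,\rho_{n'-1}$.} Otherwise take the last of these runs with value $\le u'$. As $u_{n'-1}=u'+1$, its value is $u'$ and it is left upward. So it is not the peak $\rho_n$, and its cell lies in $(x_1,x_2)$. On this cell $G$ takes the value $u'$ (mark run), or $u'-\frac12$ (ordinary crossing), or $u'+\frac12-\theta+\eta(\hat x-p)$ with $\hat x<x_2$ (ordinary valley). Each is smaller than $G(x_2)=u'+\frac12-\theta+\eta(x_2-p)$, a contradiction.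

The vertex $a^l$ lies between $x_1$ and $x_2$ and belongs to neither $\rho_n$ nor $\rho_{n'}$, so it lies strictly between the last vertex of $\rho_n$ and the first vertex of $\rho_{n'}$. By the two claims these vertices form a negative pair at $l$ for $g$, contrary to $(+_l)$.
\end{proof}

Condition $(\mathrm H_i)$ provides a resting place $y_i$ for the right end of the interval around $a^i$, like the point $5$ in Example~\ref{ex:draw}: the end can reach it without overtaking the next interval, and the next interval can later come down to it.

\begin{lemma}\label{lem:GH}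
For all small $\varepsilon>0$ and $1\le i\le k-1$ there is $y_i\in(a^i,a^{i+1})$ such that
\begin{itemize}
\item[(Y1)] $G(y_i)<G$ on $(y_i,a^{i+1}]$;
\item[(Y2)] $\max G([a^i,y_i])<G(a^{i+1}-\varepsilon)$;
\item[(Y3)] either $y_i=a^i+\varepsilon$, or $y_i$ is a local minimum that does not depend on $\varepsilon$ and $G(y_i)<G$ on $[a^i,y_i)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\kappa_i<b^i$. A run of level $\kappa_i$ that meets $[a^i,a^{i+1}]$ lies strictly between the runs of the two marks, so it is ordinary, and its neighbors have level $\ge\kappa_i$, so it is a valley. Let $y_i$ be the turning point of the first such valley. Then $G(y_i)<\kappa_i+\frac12$, later valleys of level $\kappa_i$ have larger minima, and $G\ge\kappa_i+\frac12$ on cells of higher level. So $G(y_i)$ is the strict minimum on $[a^i,a^{i+1}]$, which gives (Y1) and (Y3). By $(\mathrm H_i)$, all runs from that of $a^i$ to this valley have level $\le b^{i+1}-1$, so $G\le b^{i+1}-\frac12$ on $[a^i,y_i]$, and (Y2) holds for small $\varepsilon$ because $G(a^{i+1})=b^{i+1}$.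

Let $\kappa_i=b^i$. The run of $a^i$ is left upward, so $G$ increases from $b^i$ to $b^i+\frac12$ on the part of its cell to the right of $a^i$. The later runs that meet $[a^i,a^{i+1}]$ are ordinary valleys of level $b^i$ or have level $\ge b^i+1$, so $G\ge b^i+\frac12-\theta$ on their cells. For small $\varepsilon$ the point $y_i=a^i+\varepsilon$ has $G(y_i)<b^i+\frac12-\theta$ and $G(y_i)<G(a^{i+1}-\varepsilon)$, and the three properties follow.
\end{proof}

Fix $\varepsilon$ as in Lemma~\ref{lem:GH} and so small that, with $V_i=[a^i-\varepsilon,a^i+\varepsilon]\subset(p,q)$: $G$ is increasing on $V_i$ and linear on each of its halves; the $V_i$ are disjoint and $G(a^i+\varepsilon)<G(a^{i+1}-\varepsilon)$; $y_i<a^{i+1}-\varepsilon$; and if $y_i$ is a local minimum as in (Y3), then $a^i+\varepsilon<y_i$ and $G(y_i)<G(a^i-\varepsilon)$. Then $\{V_1,\dots,V_k\}$ is a configuration.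

\subsection{Motions}

For one mark, Lemma~\ref{lem:Gplus} is all that is needed.

\begin{lemma}\label{lem:one}
Let $I=[x^-,x^+]\subset[p,q]$ contain a mark $a$ in its interior, and let $G(x^-)$ be the strict minimum and $G(x^+)$ the strict maximum of $G$ on $I$. There are PL functions of time, $\ell$ nonincreasing and $r$ nondecreasing, only one of them moving at a time, such that $(\ell,r)$ goes from $(a,a)$ to $(x^-,x^+)$ and $G(\ell)<G(r)$ unless $\ell=r=a$.
\end{lemma}

\begin{proof}
We use induction on the number of turning points in the interior of $I$. If $G>G(a)$ on $(a,x^+]$, move $r$ to $x^+$ and then $\ell$ to $x^-$; in the second step $G(\ell)<G(x^+)$. If $G<G(a)$ on $[x^-,a)$, move $\ell$ to $x^-$ and then $r$ to $x^+$. These cases include the case without turning points, where $G$ increases on $I$.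

Assume that both cases fail. Then $G(x)\le G(a)$ for some $x\in(a,x^+)$. If the minimum $m_R$ of $G$ on $[a,x^+]$ were equal to $G(a)$, then $x$ would be a turning point with integer value. So $m_R<G(a)$, and $m_R$ is attained at a unique point $\zeta\in(a,x^+)$, a local minimum. For the same reasons the maximum $M_L$ of $G$ on $[x^-,a]$ exceeds $G(a)$ and is attained at a unique point $\omega\in(x^-,a)$, a local maximum. By Lemma~\ref{lem:Gplus} for the pair $(\omega,\zeta)$, one of two cases occurs.

\emph{Some $x\in(\omega,\zeta]$ has $G(x)\ge M_L$.} Then $x\in(a,\zeta]$, by the uniqueness of $\omega$. The maximum of $G$ on $[a,\zeta]$ is $\ge M_L>G(a)>G(\zeta)$, so it is attained at a unique point $\xi\in(a,\zeta)$, a turning point, and $G(\xi)>M_L$ by (G2). Thus $G(\xi)$ is the strict maximum on $[x^-,\xi]$, and the interior of this interval misses $\zeta$. Apply the induction hypothesis to $[x^-,\xi]$, and then move $r$ from $\xi$ to $x^+$ while $\ell=x^-$.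

\emph{Some $x\in[\omega,\zeta)$ has $G(x)\le m_R$.} Then $x\in[\omega,a)$, by the uniqueness of $\zeta$. The minimum of $G$ on $[\omega,a]$ is $\le m_R<G(a)<G(\omega)$, so it is attained at a unique point $\xi\in(\omega,a)$, and $G(\xi)<m_R$ by (G2). Thus $G(\xi)$ is the strict minimum on $[\xi,x^+]$, whose interior misses $\omega$. Apply the induction hypothesis to $[\xi,x^+]$, and then move $\ell$ from $\xi$ to $x^-$ while $r=x^+$.
\end{proof}

With several marks we work from left to right. The interval around the current mark grows as in Lemma~\ref{lem:one} until its right end rests at $y_i$, and it absorbs the intervals that its left end meets.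

\begin{lemma}\label{lem:many}
There is a motion from $\{V_1,\dots,V_k\}$ to $\{[p,q]\}$.
\end{lemma}

\begin{proof}
We proceed in phases $1,\dots,k$. After phase $i<k$ the family is $U_1<\dots<U_\nu<V_{i+1}<\dots<V_k$, $U_s=[\ell_s,r_s]$, where
\begin{itemize}
\item[(I1)] $G(\ell_s)<G$ on $(\ell_s,r_s]$ for all $s$;
\item[(I2)] $G(r_s)<G$ on $(r_s,\ell_{s+1}]$ for $s<\nu$;
\item[(I3)] $r_\nu=y_i$.
\end{itemize}
This is a configuration, by (I1), (I2) and, for the inequality $G(y_i)<G(a^{i+1}-\varepsilon)$, by (Y1). Before phase $1$ there are no $U_s$.

\emph{Phase $i+1$, for $i+1\le k-1$.} Put $a=a^{i+1}$ and $y=y_{i+1}$. If $y=a+\varepsilon$, nothing moves and we put $U_{\nu+1}=V_{i+1}$. Then (I1) holds as $G$ increases on $V_{i+1}$, (I2) for $U_\nu$ and $U_{\nu+1}$ follows from (Y1) for $y_i$, and (I3) holds.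

Otherwise $y$ is a local minimum with $G(y)<G$ on $[a,y)$. The left end must first reach a value below $G(y)$. Since $G(p)<G(y)<G(a)$, there is a largest $x_*<a$ with $G(x_*)=G(y)$. Then $G>G(y)$ on $(x_*,y)$, and $x_*<a-\varepsilon$ because $G\ge G(a-\varepsilon)>G(y)$ on $[a-\varepsilon,a]$. By (G2), $x_*$ is not a turning point, so $G$ increases near $x_*$. Choose $x^-<x_*$ with $G$ increasing on $[x^-,x_*]$. Then $G(x^-)<G$ on $(x^-,y]$. The maximum of $G$ on $[x^-,y]$ is $\ge G(a)>G(y)$, while $G\le G(y)$ on $[x^-,x_*]$; so it is attained at a unique point $\xi\in(x_*,y)$, a turning point, and $\xi\ne a$. If $\xi<a$, the pair $(\xi,y)$ contradicts Lemma~\ref{lem:Gplus}. So $\xi\in(a,y)$. Apply Lemma~\ref{lem:one} to $[x^-,\xi]$ and then move $r$ from $\xi$ to $y$ while $\ell=x^-$. This gives a \emph{nominal} pair $(\ell,r)$ that goes from $(a,a)$ to $(x^-,y)$ with $G(\ell)<G(r)$ unless $\ell=r=a$.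

At each time, replace those of the intervals $U_1,\dots,U_\nu,V_{i+1}$ that meet $[\ell,r]$ by the union $[L,R]$ of $[\ell,r]$ and these intervals. We check that the resulting family is a configuration.
\begin{itemize}
\item $G(L)<G(R)$. Either $L=\ell$, or $L$ is the left end of the interval $U_s$ or $V_{i+1}$ that contains $\ell$; so $G(L)\le G(\ell)$ by (I1) or by monotonicity on $V_{i+1}$. Also $R=\max(r,a+\varepsilon)$, so $G(R)\ge G(r)$. This suffices unless $\ell=r=a$, and then $[L,R]=V_{i+1}$.
\item The left neighbor $U_s$, if there is one, has $G(r_s)<G(L)$. If $s<\nu$, then $L\in(r_s,\ell_{s+1}]$ and (I2) applies. If $s=\nu$, then $L\in(y_i,a]$ and (Y1) applies.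
\item The right neighbor $V_{i+2}$ is disjoint from $[L,R]$ and has $G(R)<G(a^{i+2}-\varepsilon)$, by (Y2), since $R\in[a,y]$.
\end{itemize}
The end $R$ moves with $r$ or rests. The end $L$ moves with $\ell$, or rests while $\ell$ lies in an absorbed interval, and when $\ell$ first reaches some $r_s$ a merge takes place. So the family changes by finitely many moves and merges.

The phase ends with the interval $[L,y]$, so (I3) holds. If $L=x^-$, (I1) holds by the choice of $x^-$. If not, then $L=\ell_s$ for some $U_s\ni x^-$, as $x^-\notin V_{i+1}$. Then $G(L)<G$ on $(L,r_s]$ and $G(L)\le G(x^-)<G$ on $(x^-,y]$, and these two intervals cover $(L,y]$. For the left neighbor $U_s$ of $[L,y]$, the interval $(r_s,L]$ lies in $(r_s,\ell_{s+1}]$ if $s<\nu$ and in $(y_i,a]$ if $s=\nu$, so (I2) follows from the old (I2) or from (Y1).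

\emph{Phase $k$.} Let $a=a^k$ and take the nominal pair given by Lemma~\ref{lem:one} for $[p,q]$, which applies by (G3). Define $[L,R]$ as before. The first two checks above use only (I1)--(I3), (Y1) for $y_{k-1}$ and $G(\ell)<G(r)$, and there is no right neighbor. The phase ends with $\{[p,q]\}$.
\end{proof}

\begin{lemma}\label{lem:strands}
There are a PL arc $B\subset\mathbb R\times[0,\delta)$ and a monotone continuous surjection $\mu\colon B\to[p,q]$ such that the first coordinate on $B$ equals $G\circ\mu$, $\mu^{-1}(a^i)=\{(b^i,0)\}$ for all $i$, and \emph{(B1)}, \emph{(B2)} hold when $B$ is oriented by $\mu$.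
\end{lemma}

\begin{proof}
For $0<\tau\le1$ let $\mathcal U(\tau)$ be the configuration formed by the intervals $[a^i-\tau\varepsilon,a^i+\tau\varepsilon]$, and for $1\le\tau\le\tau_1$ let $\mathcal U(\tau)$ run through the motion of Lemma~\ref{lem:many}. Each of the $2k$ endpoints, at position $x(\tau)$, traces a \emph{strand} $\{(G(x(\tau)),\tau)\}$, which starts at some $(b^i,0)$ and ends when the endpoint disappears in a merge or at height $\tau_1$. A strand is a PL arc that meets each horizontal line at most once.

At a height $\tau>0$ without a merge, the strands present have distinct first coordinates, by the definition of a configuration. At the height of a merge of $U_s$ and $U_{s+1}$, only $\ell_{s+1}$ has been moving; the other endpoints have distinct values, as they had just before, and the value of $\ell_{s+1}$ equals that of $r_s$. So strands are disjoint, except that the two strands of a mark start at a common point and the two strands that end in a merge end at a common point.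

By induction along the motion, the part of the strands at heights $\le\tau$ is a disjoint union of arcs $B_U$, $U\in\mathcal U(\tau)$. For $U=[\ell,r]$ the arc $B_U$ runs from $(G(\ell),\tau)$ to $(G(r),\tau)$, and the position of the tracing endpoint is a monotone surjection $B_U\to U$. Indeed, a moving or resting endpoint extends an arc at its end, and a merge concatenates two arcs. For $\tau=\tau_1$ we obtain $B$ and $\mu$. The endpoints leave $a^i$ at once, so $\mu^{-1}(a^i)=\{(b^i,0)\}$. Since $G$ is linear on the halves of $V_i$ and $G(a^i-\tau\varepsilon)<b^i<G(a^i+\tau\varepsilon)$, we get (B1). Rescale heights so that they lie in $[0,\delta)$. The height is monotone on each of the $2k$ strands, which gives (B2).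
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:draw}]
Take $B$ and $\mu$ from Lemma~\ref{lem:strands}. By (G3) the first coordinate lies in $[G(p),G(q)]\subset(p'-\frac12,q'+\frac12)$. Cut $B$ at one point of $\mu^{-1}(c_n)$ for each $0<n<R$. On the $n$-th piece $B_n$ the map $\mu$ runs monotonically over the cell of $\rho_n$, so the first coordinate $G\circ\mu$ has the shape of $G$ on that cell. This gives (a). It gives (b) because $G$ varies by less than $\frac54\theta$ on such cells. For (c), with $b=b^i$: at a crossing, $G$ runs from $b-\frac12$ to $b$ and then from $b$ to $b+\frac12$; at a peak, from $b-\frac12$ to $b$ and then from $b$ up to $b+\frac\theta4$ and down to $b-\frac12$; at a valley, from $b+\frac12$ down to $b-\frac\theta4$ and up to $b$, and then from $b$ to $b+\frac12$.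
\end{proof}

\section{Chains and canonical paths}\label{sec:chains}

From now on $X=\varprojlim([0,1],\psi_n)$ and $Z\subset X$ is countable. We may assume $Z\ne\emptyset$, by adding a point. Enumerate $Z=\{z^1,z^2,\dots\}$ without repetition and put $k_n=\min(n,|Z|)$. This enumeration is where countability enters: at stage $n$ only $z^1,\dots,z^{k_n}$ are taken into account. In Sections~\ref{sec:chains}--\ref{sec:covers} intervals in paths are intervals of integers.

\subsection{Chains}

Two distinct points of $X$ differ in some coordinate and hence in all later ones. Passing to a subsequence of the coordinates and composing the maps $\psi_n$ does not change $X$ up to homeomorphism, so we may assume that $z^1,\dots,z^{k_n}$ have distinct $n$-th coordinates $z^1_n,\dots,z^{k_n}_n$.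

Marked patterns must send ends to ends, and we arrange this by enlarging $X$. Let $Y_n=[-1,2]$, and let $\varphi_n\colon Y_{n+1}\to Y_n$ be equal to $\psi_n$ on $[0,1]$, linear on $[-1,0]$ and on $[1,2]$, with $\varphi_n(-1)=-1$ and $\varphi_n(2)=2$. The maps $\varphi_n$ are onto, so the projections $\pi_n\colon Y\to Y_n$ of the continuum $Y=\varprojlim(Y_n,\varphi_n)$ are onto. The points of $Y$ with all coordinates in $[0,1]$ form a copy of $X$, so it suffices to embed $Y$. We use the metric $\sum_n2^{-n}|y_n-y_n'|$ on $Y$.

\begin{lemma}\label{lem:chains}
There are paths $P_n=[1,N_n]$, open covers $\{C_n(x):x\in P_n\}$ of $Y$ with mesh tending to $0$, vertices $a_n(z^i)\in P_n$ for $i\le k_n$, and simplicial maps $f_n\colon P_{n+1}\to P_n$ such that, with $f_n^m=f_n\circ\dots\circ f_{m-1}$, the following hold for all $m>n$.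
\begin{itemize}
\item[(C0)] $C_n(x)\cap C_n(x')\ne\emptyset$ if and only if $|x-x'|\le1$; $C_m(x)\subset C_n(f_n^m(x))$; and $z^i\in C_n(a_n(z^i))$ for $i\le k_n$.
\item[(C1)] $f_n^m(1)=1$ and $f_n^m(N_m)=N_n$.
\item[(C2)] $f_n^m(x)=a_n(z^i)$ whenever $|x-a_m(z^i)|\le1$ and $i\le k_n$.
\item[(C3)] $f_n^m$ is not injective on any three consecutive vertices.
\item[(C4)] The vertices $a_n(z^i)$, $i\le k_n$, lie in $[3,N_n-2]$ and are at distance at least $3$ from each other.
\end{itemize}
\end{lemma}

\begin{proof}
Divide $[-1,2]$ into $N_n$ closed intervals of length $3/N_n$, let $I_n(x)$ be the open $\frac1{N_n}$-neighborhood in $Y_n$ of the $x$-th one, and put $C_n(x)=\pi_n^{-1}(I_n(x))$. Consecutive sets $I_n(x)$ meet, and nonconsecutive ones are at distance at least $1/N_n$. As $\pi_n$ is onto, the sets $C_n(x)$ intersect in the same pattern. Let $a_n(z^i)$ be the index of a closed interval that contains $z_n^i$. Choose $N_1,N_2,\dots$ successively so large that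
\begin{itemize}
\item[(i)] $N_n>6$ and $|z_n^i-z_n^{i'}|>9/N_n$ for distinct $i,i'\le k_n$;
\item[(ii)] $\varphi_{n-1}$ maps each union of at most three consecutive sets $I_n(x)$ onto a set of diameter less than $1/N_{n-1}$;
\item[(iii)] for each $i\le n$, the image of each $I_n(x)$ in $Y_i$ under the composition of the maps $\varphi$ has diameter less than $2^{-n}$.
\end{itemize}
By (iii), $\operatorname{diam}C_n(x)\le2^{-n}+3\cdot2^{-n}$. By (i) and $z_n^i\in[0,1]$, (C4) holds.

A subset of $Y_n$ of diameter less than $1/N_n$ that meets the $u$-th closed interval lies in $I_n(u)$. So by (ii), for each $x\in P_{n+1}$ there is $u$ with $\varphi_n(I_{n+1}(x))\subset I_n(u)$, and we let $f_n(x)$ be such a $u$. For $x=1$ we can take $u=1$ and for $x=N_{n+1}$ we can take $u=N_n$, since $\varphi_n$ fixes $-1$ and $2$. For $|x-a_{n+1}(z^i)|\le1$, $i\le k_n$, we can take $u=a_n(z^i)$, since the image of the union of these three sets contains $z^i_n$. By (C4) at level $n+1$ these prescriptions concern different $x$. The map $f_n$ is simplicial, because $I_n(f_n(x))$ and $I_n(f_n(x+1))$ meet. If $f_n$ were injective on $x-1,x,x+1$, its values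 there would be $u-1,u,u+1$ for some $u$, and a set of diameter less than $1/N_n$ would meet both $I_n(u-1)$ and $I_n(u+1)$. This proves (C0)--(C3) for $m=n+1$. Properties (C0)--(C2) pass to compositions by induction, and (C3) does because $f_n^m$ factors through $f_{m-1}$.
\end{proof}

\subsection{Canonical paths}

We now unfold $P_n$ as in Example~\ref{ex:lift}. The unfolded path $T$ must not depend on the level $m$ from which we lift, so that lifts from different levels can be compared. It must also retain enough about $f_n^m$ to stand in for it in the conditions $(+_l)$ and $(\mathrm H_i)$. What these conditions see is the order in which new values appear as one walks away from a mark.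

For a simplicial map $\varphi\colon Q\to P$ and $a\in Q$, let $\mathcal L_a(\varphi)$ be the list, in order of appearance and without repetitions, of the intervals $\varphi([x,a])$ for $x=a,a-1,\dots,\min Q$, and let $\mathcal R_a(\varphi)$ be the list of the intervals $\varphi([a,x])$ for $x=a,a+1,\dots,\max Q$. These are the \emph{hull lists} at $a$. Each member of such a list arises from the previous one by adding one vertex. In Example~\ref{ex:lift} the maps $F$, $Ff$ and $t$ all have the left list $\{2\},\{2,3\},\{1,2,3\}$ and the right list $\{2\},\{1,2\},\{1,2,3\}$.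

Fix $n$, a number $k$ with $1\le k\le k_n$, and an infinite set $M$ of levels $m>n$ on which the order of the vertices $a_m(z^1),\dots,a_m(z^k)$ does not depend on $m$. For $m\in M$ let $a^1_m<\dots<a^k_m$ be these vertices in increasing order, and put $a^0_m=1$, $a^{k+1}_m=N_m$, $S^i_m=[a_m^i,a_m^{i+1}]$ and $F_m=f_n^m\colon P_m\to P_n$.

\begin{lemma}\label{lem:canon}
After $M$ is replaced by an infinite subset, there are a path $T$, vertices $\min T=b^0<b^1<\dots<b^{k+1}=\max T$ and a simplicial map $t\colon T\to P_n$ such that, with $T^i=[b^i,b^{i+1}]$, the following hold for all $m\in M$.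
\begin{itemize}
\item[(T1)] $t(b^i)=F_m(a_m^i)$ for $0\le i\le k+1$, and $t(b^i\pm1)=t(b^i)$ for $1\le i\le k$.
\item[(T2)] There is a simplicial map $s_m\colon P_m\to T$ with $ts_m=F_m$, $s_m(a_m^i)=b^i$ and $s_m(S_m^i)\subset T^i$.
\item[(T3)] $t(T^i)=F_m(S^i_m)$ for $0\le i\le k$; we denote this interval by $J^i$. Also $\mathcal L_{b^l}(t)=\mathcal L_{a^l_m}(F_m)$ and $\mathcal R_{b^l}(t)=\mathcal R_{a^l_m}(F_m)$ for $1\le l\le k$.
\item[(T4)] For $1\le i\le k-1$ there is an interval $W^i=[w,w']$ with $b^i<w\le w'<b^{i+1}$ which $t$ maps bijectively onto $J^i$.
\end{itemize}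
\end{lemma}

\begin{proof}
For vertices $e_0,\dots,e_r$ of $P_n$, the \emph{walk} $e_0\to e_1\to\dots\to e_r$ is a path that consists of $r$ consecutive \emph{legs}, neighboring legs sharing an endpoint, with the map to $P_n$ that sends leg $j+1$ bijectively and monotonically onto the interval from $e_j$ to $e_{j+1}$. If a simplicial map on $[x,x']$ sends $x$ to $e$ and $x'$ to $e'$ and has all values between $e$ and $e'$, it lifts to the leg $e\to e'$, ends to ends: compose it with the inverse of the bijection.

Fix $m$ and $i$, and write $F=F_m$ and $S^i_m=[x,y]$. Put $x'=x+1$ if $i\ge1$ and $x'=x$ if $i=0$; put $y'=y-1$ if $i\le k-1$ and $y'=y$ if $i=k$. By (C4), $x'<y'$. By (C2), $F(x')=F(x)$ and $F(y')=F(y)$, so $F([x',y'])=F([x,y])=:[e^-,e^+]$. By (C1), (C2) and (C4) at level $n$, $F(x)\ne F(y)$, so $e^-<e^+$. Let $u$ be the first and $v$ the last vertex of $[x',y']$ with value in $\{e^-,e^+\}$. Both values occur, so $u<v$.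

\emph{The initial walk.} Let $z$ run from $x'$ to $u$ and record the vertices added to the hull $F([x',z])$. Group them into maximal blocks of consecutive additions on the same side. Let $e_1,\dots,e_r$ be the last vertices of the blocks, $e_0=F(x')$, and let $x_j$ be the first vertex $\ge x'$ with $F(x_j)=e_j$. If $u=x'$, then $r=0$; otherwise the last addition is $F(u)$, at time $u$. In both cases $x_r=u$. The blocks alternate between the two sides, so the hull at time $x_{j+1}$ is the interval between $e_j$ and $e_{j+1}$. Hence $F|_{[x_j,x_{j+1}]}$ lifts to the leg $e_j\to e_{j+1}$, and $F|_{[x',u]}$ lifts to the initial walk $e_0\to\dots\to e_r$.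

\emph{The final walk.} Apply the same construction to $[v,y']$, read from $y'$ to the left, and reverse the resulting walk. It leads from $F(v)$ to $F(y')$, and $F|_{[v,y']}$ lifts to it.

\emph{The middle walk.} If $F(u)\ne F(v)$, these are the two ends of $[e^-,e^+]$, and $F|_{[u,v]}$ lifts to the walk $F(u)\to F(v)$. If $F(u)=F(v)=e$, the other end $e'$ is attained at some $w_0\in(u,v)$; take the walk $e\to e'\to e$ and lift $[u,w_0]$ to the first leg and $[w_0,v]$ to the second.

Let $T^i$ consist of an extra vertex with value $F(x)$ if $i\ge1$, followed by the initial, middle and final walks glued end to end, followed by an extra vertex with value $F(y)$ if $i\le k-1$. Let $b^i$ be the first and $b^{i+1}$ the last vertex of $T^i$, and glue $T^{i-1}$ and $T^i$ at $b^i$. The map $s_m$ sends $a^i_m$ to $b^i$ and is given by the lifts on the intervals $[x',y']$. Let $W^i$ be the first leg of the middle walk. This gives (T1), (T2), (T4) and $t(T^i)=[e^-,e^+]$.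

The hulls $F([x,z])$, $z\in S^i_m$, and $t([b^i,z])$, $z\in T^i$, form the same list. Along leg $j+1$ of the initial walk the additions are exactly those of block $j+1$. After that one end of $J^i$ has been reached, so for both maps the remaining vertices of $J^i$ are added one by one on the other side. The same argument, with the final walk, applies to the lists read from the right end. For $z\in S_m^i$ and $i\ge l$ we have
\[
F([a^l_m,z])=J^l\cup\dots\cup J^{i-1}\cup F([a_m^i,z]),
\]
and the same formula holds for $t$; so the right lists at $a_m^l$ and $b^l$ agree. The mirror formula, for $z\in S^i_m$ with $i<l$, gives the left lists. This proves (T3).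

Each block adds a vertex to the hull, so $r<N_n$, and each leg has at most $N_n$ vertices. Hence, with $\min T=1$, there are finitely many possibilities for $(T,t,b^0,\dots,b^{k+1})$, and one of them occurs for infinitely many $m$.
\end{proof}

The path $T$ and the lift $s$ of Example~\ref{ex:lift} are what this construction gives for $F$. The extra vertices, which exist thanks to (C2), keep $W^i$ strictly between $b^i$ and $b^{i+1}$, and they will give room for cutting in Section~\ref{sec:embed}.

\section{Extremal lifts}\label{sec:extremal}

\subsection{Heights}

Let $g\colon S\to T$ be a marked pattern, $1\le l\le k$, and let $\kappa\in T$ with $\kappa<b^l$. Walk away from $a^l$ until $g$ first takes the value $\kappa$, and record how high $g$ has been. Let $x_L$ be the largest $x<a^l$ with $g(x)=\kappa$; it exists since $g(\min S)\le\kappa<g(a^l)$. Let $x_R$ be the smallest $x>a^l$ with $g(x)=\kappa$, if there is one. Then $g>\kappa$ strictly between $x_L$ and $x_R$, or on all of $(x_L,\max S]$ if $x_R$ does not exist. Put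
\[
\alpha_l(\kappa)=\max g([x_L,a^l]),\qquad\beta_l(\kappa)=\max g([a^l,x_R]),
\]
with $\beta_l(\kappa)=\max T$ if $x_R$ does not exist. Both numbers are $\ge b^l$. If $\kappa_i<b^i$, condition $(\mathrm H_i)$ says that $\beta_i(\kappa_i)<b^{i+1}$. Condition $(+_l)$ has a similar form.

\begin{lemma}\label{lem:ab}
Condition $(+_l)$ holds if and only if $\alpha_l(\kappa)\le\beta_l(\kappa)$ for all $\kappa<b^l$.
\end{lemma}

\begin{proof}
Let $\alpha_l(\kappa)>\beta_l(\kappa)$. Then $\beta_l(\kappa)<\max T$, so $x_R$ exists. The value $\alpha_l(\kappa)>\beta_l(\kappa)\ge b^l>\kappa$ is attained in $(x_L,a^l)$. So the largest $x_1<a^l$ with $g(x_1)>\beta_l(\kappa)$ satisfies $x_1>x_L$. On $(x_1,x_R]$ we have $g\le\beta_l(\kappa)<g(x_1)$, and on $[x_1,x_R)$ we have $g>\kappa$. So $(x_1,x_R)$ is negative at $l$. Conversely, let $(x_1,x_2)$ be negative at $l$ and put $\kappa=g(x_2)<b^l$. Then $x_2=x_R$ and $x_L<x_1$, so $\alpha_l(\kappa)\ge g(x_1)>\beta_l(\kappa)$.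
\end{proof}

\begin{lemma}\label{lem:transfer}
Let $h\colon P\to T$, $\varphi\colon S\to P$ and $\tilde\varphi\colon\tilde S\to P$ be simplicial. Suppose that $h\varphi$ with marks $a^1<\dots<a^k$ and $h\tilde\varphi$ with marks $\tilde a^1<\dots<\tilde a^k$ are marked patterns, that $\varphi$ at $a^l$ and $\tilde\varphi$ at $\tilde a^l$ have the same hull lists for each $l$, and that $\varphi([a^i,a^{i+1}])=\tilde\varphi([\tilde a^i,\tilde a^{i+1}])$ for $1\le i\le k-1$. Then $h\varphi$ is admissible if and only if $h\tilde\varphi$ is.
\end{lemma}

\begin{proof}
We express the data of $g=h\varphi$ through $h$, the lists and the images. The first member of each list at $a^l$ is $\{\varphi(a^l)\}$, which determines $b^l$. For $x\le a^l$ we have $g([x,a^l])=h(\varphi([x,a^l]))$, and this set contains $\kappa$ exactly when $x\le x_L$. So $\alpha_l(\kappa)=\max h(J)$, where $J$ is the first member of $\mathcal L_{a^l}(\varphi)$ with $\kappa\in h(J)$. In the same way $\beta_l(\kappa)=\max h(J)$ for the first member $J$ of $\mathcal R_{a^l}(\varphi)$ with $\kappa\in h(J)$, and $\beta_l(\kappa)=\max T$ if there is none. Finally $\kappa_i=\min h(\varphi([a^i,a^{i+1}]))$.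 Now use Lemma~\ref{lem:ab} and the form of $(\mathrm H_i)$ given before it.
\end{proof}

\subsection{The minimal type}

Let $n,k,M,T,t$ be as in Lemma~\ref{lem:canon}. For $m\in M$, a \emph{lift at $m$} is a simplicial map $h\colon P_m\to T$ with $th=F_m$ and $h(a_m^i)=b^i$ for $0\le i\le k+1$; it is a marked pattern with marks $a^1_m,\dots,a_m^k$. Let $\mathcal G_m$ be the set of lifts at $m$ that satisfy $(+_l)$ for all $l$. It contains $s_m$: since $s_m\le b^l$ on $[1,a_m^l]$, we have $\alpha_l\equiv b^l\le\beta_l$. The \emph{type} of a lift $h$ is the pair $(\alpha(h),\beta(h))$ of families of functions $\alpha=(\alpha_l)_l$, $\beta=(\beta_l)_l$. As $T$ is finite, there are finitely many types. In Example~\ref{ex:lift}, $\beta(s)\equiv9$, while for $h$ we have $\beta(4)=5$ and $\beta(\kappa)=9$ for $\kappa\le3$. This is the least possible: a lift that returned to some $\kappa\le3$ would pass vertex $3$, where $t=3$, and to the right of the mark only the last vertex has $F=3$.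

Let $\mathcal T$ be the set of types that occur in $\mathcal G_m$ for infinitely many $m\in M$; it is nonempty. Choose $(\alpha,\beta)\in\mathcal T$ with $\beta$ minimal, for the pointwise order, among the second components of members of $\mathcal T$. Choose $m_0$ such that for $m\in M$, $m\ge m_0$, all types that occur in $\mathcal G_m$ belong to $\mathcal T$. Let $M'$ be the infinite set of those $m\in M$, $m\ge m_0$, for which $\mathcal G_m$ has a member of type $(\alpha,\beta)$, and fix such a member $h_m$. These choices give:
\begin{itemize}
\item[(Min)] if $m\in M$, $m\ge m_0$, $h\in\mathcal G_m$ and $\beta(h)\le\beta$, then $\beta(h)=\beta$.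
\end{itemize}

\begin{proposition}\label{prop:ext}
For $m<m'$ in $M'$ the marked pattern $h_mf_m^{m'}\colon P_{m'}\to T$, with marks $a^1_{m'},\dots,a^k_{m'}$, is admissible.
\end{proposition}

This follows from the next two lemmas: Lemma~\ref{lem:comp} gives $(+_l)$, and Lemma~\ref{lem:fold}, applied at level $m'$ to $h_mf_m^{m'}$, gives $(\mathrm H_i)$.

\subsection{Composition with later patterns}

\begin{lemma}\label{lem:comp}
If $m<m'$ are in $M'$ and $f=f_m^{m'}$, then $h_mf\in\mathcal G_{m'}$ and $\beta(h_mf)=\beta$.
\end{lemma}

\begin{proof}
Write $h=h_m$ and $h^*=h_{m'}$; both have type $(\alpha,\beta)$, and $\alpha\le\beta$ by Lemma~\ref{lem:ab}. Write $a^l$ for the marks at both levels. By (C1), (C2) and the constancy of the order on $M$, the map $f$ sends ends to ends and $a^l$ to $a^l$, and $thf=F_mf=F_{m'}$. So $hf$ is a lift at $m'$. Let $(\alpha',\beta')$ be its type. Fix $l$ and $\kappa<b^l$; let $x_L,x_R$ refer to $h$ and $x_L',x'_R$ to $hf$. Three inequalities hold without minimality.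

(i) \emph{If $hf>\kappa$ on an interval $I\ni a^l$, then $\max hf(I)\le\beta_l(\kappa)$. In particular $\alpha'_l(\kappa)\le\beta_l(\kappa)$.} We may assume that $x_R$ exists. The interval $f(I)$ contains $a^l$ and $h>\kappa$ on it, so it lies strictly between $x_L$ and $x_R$, where $h\le\max(\alpha_l(\kappa),\beta_l(\kappa))=\beta_l(\kappa)$. For the last claim take $I=(x_L',a^l]$.

(ii) $\beta'_l(\kappa)\le\beta_l(\kappa)$. We may assume that $x_R$ exists. Since $f([a^l,N_{m'}])\supset[a^l,N_m]\ni x_R$, the vertex $x'_R$ exists too. Apply (i) to $I=[a^l,x_R')$.

(iii) $\beta'_l(\kappa)\ge\alpha_l(\kappa)$. We may assume that $x'_R$ exists. The interval $f([a^l,x_R'])$ contains $a^l$ and a vertex where $h=\kappa$, so it contains $[x_L,a^l]$ or $[a^l,x_R]$. Hence $\beta'_l(\kappa)\ge\min(\alpha_l(\kappa),\beta_l(\kappa))=\alpha_l(\kappa)$.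

What is missing is $\beta'=\beta$, for then (i) gives $\alpha'\le\beta'$. We cannot apply (Min) to $hf$, which is not yet known to lie in $\mathcal G_{m'}$. So we splice. For $1\le j\le k$ let $\chi_j$ be the lift at $m'$ that equals $h^*$ on $[1,a^j]$ and $hf$ on $[a^j,N_{m'}]$; both maps send $a^j$ to $b^j$. For one mark, $\chi_1$ has type $(\alpha,\beta')$, which lies in $\mathcal G_{m'}$ by (iii), and (ii) with (Min) finishes the proof. In general we show $\beta'_j=\beta_j$ by downward induction on $j$. Assume $\beta'_l=\beta_l$ for $l>j$, and let $(\bar\alpha,\bar\beta)$ be the type of $\chi_j$. We claim that $\bar\alpha\le\bar\beta\le\beta$.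

\emph{Marks $l>j$.} Here $\bar\beta_l=\beta'_l=\beta_l$. Let $\kappa<b^l$. If $hf$ takes the value $\kappa$ on $[a^j,a^l)$, then $\bar\alpha_l(\kappa)=\alpha'_l(\kappa)\le\beta_l(\kappa)$ by (i). Otherwise $hf>\kappa$ on $[a^j,a^l]$, in particular $\kappa<b^j$, and
\[
\bar\alpha_l(\kappa)=\max\bigl(\max hf([a^j,a^l]),\ \alpha_j(\kappa)\bigr),
\]
because $h^*$ has left heights $\alpha$. The first term is $\le\beta_l(\kappa)$ by (i). Since $f([a^j,a^l])\supset[a^j,a^l]$, we have $h>\kappa$ on $[a^j,a^l]$; so for $h$ the vertex $x_L$ is the same at $j$ and at $l$, and $\alpha_j(\kappa)\le\alpha_l(\kappa)\le\beta_l(\kappa)$.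

\emph{Marks $l\le j$.} Here $\bar\alpha_l=\alpha_l$. Let $\kappa<b^l$. If $h^*$ takes the value $\kappa$ on $(a^l,a^j)$, then $\bar\beta_l(\kappa)=\beta_l(\kappa)\ge\alpha_l(\kappa)$. Otherwise $h^*>\kappa$ on $[a^l,a^j]$. With $\gamma=\max h^*([a^l,a^j])$ we then have
\[
\bar\beta_l(\kappa)=\max(\gamma,\beta'_j(\kappa)),\qquad\beta_l(\kappa)=\max(\gamma,\beta_j(\kappa)),\qquad\alpha_j(\kappa)=\max(\gamma,\alpha_l(\kappa)),
\]
the last two computed from $h^*$. By (ii), $\bar\beta_l(\kappa)\le\beta_l(\kappa)$. By (iii), $\bar\beta_l(\kappa)\ge\beta'_j(\kappa)\ge\alpha_j(\kappa)\ge\alpha_l(\kappa)$.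

So $\chi_j\in\mathcal G_{m'}$ and $\bar\beta\le\beta$. By (Min), $\bar\beta=\beta$, and $\bar\beta_j=\beta'_j$ by construction. This completes the induction, so $\beta'=\beta$, and $\alpha'\le\beta'$ by (i).
\end{proof}

\subsection{Folding}

If $(\mathrm H_i)$ fails, the lift climbs to $b^{i+1}$ before it drops below $b^i$. But $W^i$ contains a full copy of $J^i$ strictly below $b^{i+1}$, so the climb can be folded into $W^i$. This lowers $\beta$; the work is to see that no negative pair appears.

\begin{lemma}\label{lem:fold}
Let $m\in M$, $m\ge m_0$, $h\in\mathcal G_m$ and $\beta(h)=\beta$. Then $h$ satisfies $(\mathrm H_i)$ for $1\le i\le k-1$.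
\end{lemma}

\begin{proof}
Write $a^l=a^l_m$ and suppose that $(\mathrm H_i)$ fails. Let $h(S_m^i)=[\kappa_i,\kappa']$. Then $\kappa_i<b^i$, $\beta_i(\kappa_i)\ge b^{i+1}$ and $\kappa'\ge b^{i+1}$, and $t([\kappa_i,\kappa'])=F_m(S^i_m)=J^i$. Let $W^i=[w,w']$ be as in (T4). For $w'\le v\le\kappa'$ we have $t(v)\in J^i$, so we can put $r(v)=(t|_{W^i})^{-1}(t(v))\in W^i$. Then $r(w')=w'$ and $tr=t$. A simplicial bijection between intervals is monotone with steps $\pm1$, so its inverse is simplicial, and so is $r$. Since $b^i<w'<b^{i+1}$, there is a last vertex $y_*\in S_m^i$ with $h(y_*)=w'$; we have $a^i<y_*<a^{i+1}$ and $h>w'$ on $(y_*,a^{i+1}]$.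

An \emph{excursion} is a maximal interval $E\subset P_m$ on which $h>w'$; the neighbors of $E$ in $P_m$ have $h=w'$. It is \emph{foldable} if $E\subset[1,y_*]$ and $\max h(E)\le\kappa'$. Let $\hat h=rh$ on foldable excursions and $\hat h=h$ elsewhere. Since $r$ is simplicial and fixes $w'$, the map $\hat h$ is simplicial, and $t\hat h=F_m$. No $a^l$, $0\le l\le k+1$, lies in a foldable excursion: for $l\le i$ we have $h(a^l)\le b^i<w'$, and for $l>i$ we have $a^l>y_*$. So $\hat h$ is a lift at $m$. We have $\hat h\le h$, and $w\le\hat h\le w'<h$ on foldable excursions.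

\emph{Claim: $\hat h\in\mathcal G_m$.} Let $(x_1,x_2)$ be negative at $l$ for $\hat h$. We find a pair that is negative at $l$ for $h$. If $\hat h=h$ on $[x_1,x_2]$, the same pair will do. This covers two cases.
\begin{itemize}
\item $l\ge i+1$ and $x_1\ge y_*$, since foldable excursions lie to the left of $y_*$.
\item $l\le i$ and $\hat h(x_1)\le w'$. Here $\hat h(x_2)<b^l<w$, so $x_2$ lies in no foldable excursion. If a foldable $E=[c,d]$ met $[x_1,x_2]$, then $x_1<d+1\le x_2$ and $\hat h(d+1)=w'\ge\hat h(x_1)$, although $\hat h(x_1)$ is the strict maximum on $[x_1,x_2]$.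
\end{itemize}
In the remaining two cases we have
\begin{equation}\label{eq:rest}
x_1<y_*,\qquad\hat h(x_1)>w',\qquad h(x_2)=\hat h(x_2)<w'.
\end{equation}
For $l\le i$ and $\hat h(x_1)>w'$ this holds because $x_1<a^l<y_*$ and $\hat h(x_2)<b^l<w$. For $l\ge i+1$ and $x_1<y_*$, both $y_*$ and $a^{i+1}$ lie in $(x_1,x_2)$; so $\hat h(x_1)>b^{i+1}>w'$ and $\hat h(x_2)<\hat h(y_*)=w'$, and $h(x_2)=\hat h(x_2)$ since $x_2>y_*$.

Assume \eqref{eq:rest}. Then $h\ge\hat h>h(x_2)$ on $[x_1,x_2)$. Also $h(x_1)=\hat h(x_1)$, and $x_1$ lies in an excursion $E$ that is not foldable. As $x_1<y_*\notin E$, we have $E\subset[1,y_*]$, so $h(e)>\kappa'$ for some $e\in E$. Let $\gamma=\max h((x_1,x_2])$. If $\gamma<h(x_1)$, the pair $(x_1,x_2)$ is negative for $h$. Let $\gamma\ge h(x_1)$. Outside foldable excursions, $h=\hat h<h(x_1)$ on $(x_1,x_2]$; so $\gamma$ is attained in a foldable excursion, and $h(x_1)\le\gamma\le\kappa'$. Hence $e\notin[x_1,x_2]$. Also $e$ is not to the right of $x_2$, because $E$ is an interval that contains $x_1$ and not $x_2$. So $e<x_1$. Let $x_1'$ be the largest $x<x_1$ with $h(x)>\gamma$. Then $x'_1\ge e$, so $[x_1',x_1]\subset E$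 and $h>w'>h(x_2)$ there; and $h(x_1')>\gamma\ge h$ on $(x_1',x_2]$. So $(x_1',x_2)$ is negative at $l$ for $h$. This contradicts $h\in\mathcal G_m$ and proves the claim.

\emph{Comparison of $\beta$.} For $l\ge i+1$ nothing changes to the right of $a^l$. For $l\le i$ and $\kappa<b^l<w$, the maps $h$ and $\hat h$ take the value $\kappa$ at the same vertices, and $\hat h\le h$. So $\beta(\hat h)\le\beta$. Now let $l=i$ and $\kappa=\kappa_i$. Then $x_R\in S^i_m$, and $x_R<y_*$ because $h\ge w'>\kappa_i$ on $[y_*,a^{i+1}]$. An excursion that meets $[a^i,x_R]$ lies inside it, as $h<w'$ at both ends; so it lies in $[1,y_*]$ and in $S^i_m$, and it is foldable. Hence $\hat h\le w'$ on $[a^i,x_R]$, and the value of $\beta_i(\hat h)$ at $\kappa_i$ is $\le w'<b^{i+1}\le\beta_i(\kappa_i)$. This contradicts (Min).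
\end{proof}

\section{Covers with admissible patterns}\label{sec:covers}

\begin{proposition}\label{prop:covers}
There are paths $T_j$, open covers $\{O_j(v):v\in T_j\}$ of $Y$, simplicial maps $g_j\colon T_{j+1}\to T_j$, and distinct vertices $b_j(z^i)\in T_j$, $i\le k_j$, such that for all $j\ge1$:
\begin{itemize}
\item[(O1)] $O_j(v)\cap O_j(v')\ne\emptyset$ if and only if $|v-v'|\le1$, and the mesh of $\{O_j(v)\}$ tends to $0$;
\item[(O2)] $O_{j+1}(v)\subset O_j(g_j(v))$;
\item[(O3)] $z^i\in O_j(b_j(z^i))$ for $i\le k_j$;
\item[(O4)] $g_j$, with the marks $b_{j+1}(z^i)$, $i\le k_j$, is an admissible marked pattern, and it sends $b_{j+1}(z^i)$ and both its neighbors to $b_j(z^i)$;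
\item[(O5)] $g_jg_{j+1}$ is not injective on any three consecutive vertices.
\end{itemize}
\end{proposition}

\begin{proof}
We construct levels $1=n_1<n_2<\cdots$; then $n_j\ge j$ and $k_j\le k_{n_j}$. At stage $j$ start from the set of all levels $>n_1$ if $j=1$, and from the elements $>n_j$ of $M'_{j-1}$ if $j>1$. Shrink it to an infinite set $M_j$ on which the order of the vertices $a_m(z^i)$, $i\le k_j$, is constant and Lemma~\ref{lem:canon} holds with $n=n_j$ and $k=k_j$. This gives $t_j\colon T_j\to P_{n_j}$; let $b_j(z^i)$ be the vertex among $b^1,\dots,b^{k_j}$ that belongs to $z^i$. Section~\ref{sec:extremal} gives an infinite set $M'_j\subset M_j$ and lifts $h_m$, $m\in M_j'$. Choose $n_{j+1}\in M'_j$, let $h_j\colon P_{n_{j+1}}\to T_j$ denote the lift chosen at this level, and put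
\[
g_j=h_jt_{j+1},\qquad O_j(v)=\bigcup\{C_{n_{j+1}}(x):h_j(x)=v\}.
\]
Thus we have maps $T_{j+1}\to P_{n_{j+1}}\to T_j\to P_{n_j}$, and $t_jh_j=f_{n_j}^{n_{j+1}}$.

By (C0), $h_j(x)=v$ implies $C_{n_{j+1}}(x)\subset C_{n_j}(t_j(v))$. So $O_j(v)\subset C_{n_j}(t_j(v))$, and the mesh tends to $0$. If $O_j(v)$ meets $O_j(v')$, then $v=h_j(x)$ and $v'=h_j(x')$ with $|x-x'|\le1$, so $|v-v'|\le1$. Conversely, $h_j$ is simplicial and sends ends to ends, so it is onto, and for $v<\max T_j$ the last $x$ before the first visit to $v+1$ has $h_j(x)=v$ and $h_j(x+1)=v+1$; hence $O_j(v)$ meets $O_j(v+1)$. This is (O1). Next, $O_{j+1}(v)\subset C_{n_{j+1}}(t_{j+1}(v))\subset O_j(g_j(v))$, which is (O2). Since $h_j(a_{n_{j+1}}(z^i))=b_j(z^i)$ for $i\le k_j$, (C0) gives (O3).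

By (T1), (C1) and (C2), $t_{j+1}$ sends ends to ends, and it sends $b_{j+1}(z^i)$ and its neighbors to $a_{n_{j+1}}(z^i)$. So $g_j$ sends ends to ends and these three vertices to $b_j(z^i)$. As $M_{j+1}\subset M_j$, the points $z^i$, $i\le k_j$, appear in the same order in $T_{j+1}$ and in $T_j$. Hence $g_j$ is a marked pattern. Take $m'\in M_{j+1}$; then $m'\in M'_j$ and $m'>n_{j+1}$. By (T3) at stage $j+1$, the maps $t_{j+1}$ and $f^{m'}_{n_{j+1}}$ have the same hull lists at all $k_{j+1}$ marked vertices and the same images of the intervals between consecutive ones. An interval between consecutive old marks is a union of one or two such intervals, so the images agree for these as well. By Lemma~\ref{lem:transfer}, $g_j=h_jt_{j+1}$ is admissible if $h_jf^{m'}_{n_{j+1}}$ is, and this is Proposition~\ref{prop:ext}. It is for this step that the sets $M_j$ are nested.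

Finally $g_jg_{j+1}=h_j\,f_{n_{j+1}}^{n_{j+2}}\,t_{j+2}$. If this map were injective on three consecutive vertices, $t_{j+2}$ would send them onto three consecutive vertices on which $f_{n_{j+1}}^{n_{j+2}}$ is injective, contrary to (C3).
\end{proof}

\section{Nested strips: proof of Theorem~\ref{thm:A}}\label{sec:embed}

\subsection{Collars}

Let $E$ be an oriented PL arc in the plane and $Q$ an interior point of $E$, where $E$ arrives in direction $e^-$ and leaves in direction $e^+$. The \emph{left angle} of $E$ at $Q$ is the closed sector swept by a ray from $Q$ that turns counterclockwise from $e^+$ to $-e^-$; its opening lies in $(0,2\pi)$. Its complement in the plane is the \emph{open right angle}. A \emph{hair} of $E$ is a segment $A$ that has an interior point $Q$ of $E$ as an endpoint, its \emph{foot}, such that $A\cap E=\{Q\}$ and $A\setminus\{Q\}$ lies in the open right angle at $Q$.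

\begin{lemma}\label{lem:collar}
Let $\iota\colon I\to\mathbb R^2$ be a PL embedding of a compact interval, with oriented image $E$, and let $A^1,\dots,A^k$ be hairs of $E$ with feet $p^i=\iota(\beta^i)$. There is a PL embedding $\Phi\colon I\times[0,1]\to\mathbb R^2$ with $\Phi(x,0)=\iota(x)$ such that:
\begin{itemize}
\item[(a)] the image of $\Phi$ meets $A^i$ only in $p^i$, and its intersection with some disc about $p^i$ lies in the left angle of $E$ at $p^i$;
\item[(b)] $\Phi$ maps short segments that start at $(\beta^i,0)$ linearly onto segments that start at $p^i$, and it maps the directions at $(\beta^i,0)$ with angles from $0$ to $\pi$ bijectively, in counterclockwise order, onto the directions of the left angle of $E$ at $p^i$;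
\item[(c)] there is a constant $L$ such that, for $0<\delta<1$, a PL curve in $I\times[0,\delta]$ whose first coordinate runs monotonically over an interval $J$ and whose second coordinate has variation at most $2k\delta$ has a $\Phi$-image of length at most $\operatorname{length}\iota(J)+L(|I|+2k)\delta$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $x_0<\dots<x_N$ subdivide $I$ so that $\iota$ is linear on each $[x_n,x_{n+1}]$ and all $\beta^i$ are subdivision points. Put $Q_n=\iota(x_n)$, $\lambda_n=|Q_{n+1}-Q_n|$ and $e_n=(Q_{n+1}-Q_n)/\lambda_n$. For $0<n<N$ let $\nu_n$ be the unit vector that bisects the left angle at $Q_n$, and let $\nu_0,\nu_N$ be the left unit normals of the first and last segments. Half the opening of a left angle lies in $(0,\pi)$, so $\det(e_n,\nu_n)>0$ and $\det(e_n,\nu_{n+1})>0$. For small $d>0$ put $\Phi(x_n,0)=Q_n$ and $\Phi(x_n,1)=Q_n+d\nu_n$. Cut the rectangle $[x_n,x_{n+1}]\times[0,1]$ along the diagonal from $(x_n,0)$ to $(x_{n+1},1)$, and let $\Phi$ be affine on both triangles.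

Write $\nu_{n+1}=\sigma e_n+\sigma'\nu_n$; then $\sigma'>0$. In the positively oriented basis $e_n,\nu_n$ with origin $Q_n$, the corners of the rectangle go to $(0,0)$, $(\lambda_n,0)$, $(\lambda_n+d\sigma,d\sigma')$, $(0,d)$. For small $d$ we have $\lambda_n+d\sigma>0$. Then the lower triangle has determinant of the sign of $\lambda_nd\sigma'>0$ and the upper one of the sign of $(\lambda_n+d\sigma)d>0$; their images lie on different sides of the image of the diagonal, so the rectangle is embedded. Its image lies in the convex cone at $Q_n$ spanned by $e_n$ and $\nu_n$, and it meets the ray of $\nu_n$ only in $Q_n+[0,d]\nu_n$. Write $\nu_n=\tilde\sigma(-e_n)+\tilde\sigma'\nu_{n+1}$, again with $\tilde\sigma'>0$; in the basis $-e_n,\nu_{n+1}$ with origin $Q_{n+1}$ the corners are $(\lambda_n,0)$, $(0,0)$, $(0,d)$, $(\lambda_n+d\tilde\sigma,d\tilde\sigma')$. So for small $d$ the image also lies in the convex cone at $Q_{n+1}$ spanned by $-e_n$ and $\nu_{n+1}$ and meets the ray of $\nu_{n+1}$ only in $Q_{n+1}+[0,d]\nu_{n+1}$. At $Q_n$, $0<n<N$, the two cones are the two halves of the left angle and share only the ray of $\nu_n$; so the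 images of adjacent rectangles meet only in the image of the common side. The image of a rectangle lies within distance $d$ of the segment $Q_nQ_{n+1}$, so for small $d$ the images of nonadjacent rectangles are disjoint. Thus $\Phi$ is an embedding.

(a) Let $p^i=Q_n$. The two rectangles at $x_n$ map into the left angle. Fix a disc about $p^i$ whose closure misses the other segments of $E$; for small $d$ the disc misses the images of the other rectangles. Inside the disc the hair lies in the open right angle, apart from $p^i$. The part of the hair outside the disc is compact and misses $E$, so for small $d$ it misses the image of $\Phi$.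

(b) Three triangles meet at $(x_n,0)$. Their edges at this point, in counterclockwise order, go to the directions $e_n$, $(\lambda_n+d\sigma)e_n+d\sigma'\nu_n$, $\nu_n$, $-e_{n-1}$, which are in counterclockwise order in the left angle, consecutive ones at an angle less than $\pi$. On each triangle $\Phi$ is affine with positive determinant.

(c) Let $L$ bound the norms of the linear parts of $\Phi$. If $x_n+\delta(x_{n+1}-x_n)<x<x_{n+1}$, the segment $\{x\}\times[0,\delta]$ lies in the lower triangle, where $\partial_x\Phi=\iota'(x)$. The remaining $x\in I$ form a set of measure $|I|\delta$. Subdivide the curve so that each of its segments lies in one triangle, and bound the length by $\int|\partial_x\Phi|\,|dx|+\int|\partial_y\Phi|\,|dy|\le\int_J|\iota'|+L|I|\delta+2Lk\delta$.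
\end{proof}

\subsection{The inductive construction}

Take the data of Proposition~\ref{prop:covers} and put $|T_j|=[\min T_j-\frac12,\max T_j+\frac12]\subset\mathbb R$. We construct PL embeddings $\iota_j\colon|T_j|\to\mathbb R^2$ with oriented images $E_j$, pairwise disjoint segments $A^i$ with chosen endpoints $p^i$, collars $\Phi_j$ and numbers $\delta_j\in(0,1)$. The \emph{link arc} of $v\in T_j$ is $\iota_j([v-\frac12,v+\frac12])$, and $\lambda_j(v)$ is its length. We put
\[
D_j(v)=\Phi_j\bigl(([v-\tfrac58,v+\tfrac58]\cap|T_j|)\times[0,\delta_j]\bigr),\qquad\Sigma_j=\Phi_j(|T_j|\times[0,\delta_j])=\bigcup_vD_j(v).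
\]
The sets $D_j(v)$ and $D_j(v')$ meet if $|v-v'|\le1$ and are disjoint if $|v-v'|\ge2$. We require:
\begin{itemize}
\item[(E1)] for $i\le k_j$, $A^i$ is a hair of $E_j$ with foot $p^i=\iota_j(b_j(z^i))$;
\item[(E2)] $\iota_j(v)$ divides the link arc of $v$ into two arcs of equal length;
\item[(E3)] $\Phi_j$ is given by Lemma~\ref{lem:collar} for $\iota_j$ and the hairs $A^i$, $i\le k_j$, and $\operatorname{diam}\Phi_j(\{x\}\times[0,\delta_j])\le2^{-j}$ for all $x$;
\item[(E4)] $D_{j+1}(v)\subset D_j(g_j(v))$ for $v\in T_{j+1}$.
\end{itemize}
By (E1), (E3) and Lemma~\ref{lem:collar}(a), $\Sigma_j\cap A^i=\{p^i\}$ for $i\le k_j$.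

To start, let $\iota_1$ be linear onto a horizontal segment oriented to the right, let $A^1$ be a vertical segment that hangs down from $p^1=\iota_1(b_1(z^1))$, and choose $\Phi_1,\delta_1$ as in (E3).

\emph{The next arc.} Let stage $j$ be given and put $\eta=2^{-j}$. Choose $\theta<\frac1{16}$ so small that $\iota_j$ maps each interval of length $2\theta$ onto an arc of length less than $\eta/4$, and $\delta<\delta_j$ so small that the error term in Lemma~\ref{lem:collar}(c) is at most $\eta$. By (O4), Proposition~\ref{prop:draw} applies to $g_j$ with its $k_j$ marks and gives an arc $B\subset|T_j|\times[0,\delta)$. Let $E_{j+1}=\Phi_j(B)\subset\Sigma_j$. By (B1), $E_{j+1}$ passes through the points $p^i=\Phi_j(b_j(z^i),0)$, $i\le k_j$, which we call \emph{tips}. By (B2) and Lemma~\ref{lem:collar}(c), a subarc of $B$ whose first coordinate runs monotonically over $J$ has an image of length at most $\operatorname{length}\iota_j(J)+\eta$.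

\emph{Link arcs.} We cut each $\Phi_j(B_n)$ into as many arcs as the run $\rho_n$ has vertices and assign them to these vertices in order. The embedding is injective only if these arcs become short, so we cut with care. Let $u=u_n$.
\begin{itemize}
\item \emph{Ordinary crossing with $N$ vertices.} Divide $[u-\frac12,u+\frac12]$ into $N$ intervals whose $\iota_j$-images have length $\lambda_j(u)/N$, and cut $B_n$ into pieces that lie over them. The link arcs have length at most $\lambda_j(u)/N+\eta$.
\item \emph{Other ordinary runs.} Cut arbitrarily. By (B3)(b) the link arcs have length at most $2(\frac\eta4+\eta)\le3\eta$.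
\item \emph{Run of a mark $a$.} The link arc of $a$ consists of two arcs of the same length $\le\eta/2$ on the two sides of the tip, short enough that something of $\Phi_j(B_n)$ is left on each side. By (O4), $a-1$ and $a+1$ belong to the run, so the rest on each side can be cut among the vertices of the run on that side. By (E2), $\iota_j([u-\frac12,u])$ and $\iota_j([u,u+\frac12])$ have length $\frac12\lambda_j(u)$. By (B3)(c) each side has length at most $(\frac\eta4+\eta)+(\frac12\lambda_j(u)+\frac\eta4+\eta)\le\frac12\lambda_j(u)+3\eta$.
\end{itemize}
Let $\iota_{j+1}$ be a PL parametrization of $E_{j+1}$ that maps $[v-\frac12,v+\frac12]$ onto the arc assigned to $v$ and $v$ to the point that halves its length, and that maps $[v-\frac12,v-\frac38]$ and $[v+\frac38,v+\frac12]$ onto arcs of length at most $\eta$ along which the first coordinate of $\Phi_j^{-1}$ varies by less than $\frac1{16}$. Then (E2) holds and $\iota_{j+1}(b_{j+1}(z^i))=p^i$ for $i\le k_j$. The estimates above give, for $v\in T_{j+1}$,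
\begin{equation}\label{eq:half}
\lambda_{j+1}(v)\le\tfrac12\lambda_j(g_j(v))+3\cdot2^{-j},
\end{equation}
unless $v$ is the only vertex of an ordinary crossing; in this \emph{exceptional} case $g_j$ is injective on $\{v-1,v,v+1\}$ and
\begin{equation}\label{eq:exc}
\lambda_{j+1}(v)\le\lambda_j(g_j(v))+2^{-j}.
\end{equation}

\emph{Old hairs.} Let $i\le k_j$ and $b=b_j(z^i)$. We have $A^i\cap E_{j+1}=\{p^i\}$, since $E_{j+1}\subset\Sigma_j$. By (B1), near $(b,0)$ the arc $B$ is a V with an incoming left leg and an outgoing right leg. By Lemma~\ref{lem:collar}(b), the left angle of $E_{j+1}$ at $p^i$, which is swept counterclockwise from the image of the right leg to the image of the left leg, consists of the images of the directions inside the V. So it is contained in the left angle of $E_j$ at $p^i$, and $A^i$ is a hair of $E_{j+1}$. This is where the direction in (B1) is used. Let $\Delta$ be a triangle bounded by the two legs and a horizontal segment, so small that $\Delta\subset[b-\frac58,b+\frac58]\times[0,\delta_j]$ and $\Phi_j$ is linear along all segments in $\Delta$ that start at $(b,0)$. Then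
\begin{itemize}
\item[$(*)$] the part of the left angle of $E_{j+1}$ at $p^i$ in a small disc about $p^i$ lies in $\Phi_j(\Delta)\subset D_j(b)$.
\end{itemize}

\emph{The new hair.} If $k_{j+1}>k_j$, put $p^{j+1}=\iota_{j+1}(b_{j+1}(z^{j+1}))$. It is an interior point of $E_{j+1}$ different from the tips, so it lies on no old hair. Let $A^{j+1}$ be a segment from $p^{j+1}$ along the bisector of the open right angle, so short that it misses the old hairs and the rest of $E_{j+1}$. Now (E1) holds at stage $j+1$. Choose $\Phi_{j+1}$ by Lemma~\ref{lem:collar}.

\emph{Nesting.} We show that (E4) holds for small $\delta_{j+1}$. Let $v\in T_{j+1}$, $u=g_j(v)$ and $\Gamma=\iota_{j+1}([v-\frac58,v+\frac58]\cap|T_{j+1}|)$. On the link arc of $v$ the first coordinate of $\Phi_j^{-1}$ is within $\frac12$ of $u$, by (B3). The rest of $\Gamma$ consists of short end arcs of the neighboring link arcs, so on $\Gamma$ the first coordinate is within $\frac9{16}<\frac58$ of $u$. It lies in the interior of $|T_j|$, and the second coordinate lies in $(0,\delta_j)$ except at tips. By invariance of domain, $\Phi_j$ maps the interior of a rectangle onto an open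 set; so all points of $\Gamma$ other than tips are interior points of $D_j(u)$. Tips have integer parameters, so $\Gamma$ contains a tip only if $v=b_{j+1}(z^i)$ with $i\le k_j$, and then $u=b_j(z^i)$. In that case Lemma~\ref{lem:collar}(a) for $\Phi_{j+1}$ and $(*)$ give an open disc $W$ about $p^i$ whose intersection with the image of $\Phi_{j+1}$ lies in $D_j(u)$. Let $W'$ be the concentric open disc of half the radius, and $W=W'=\emptyset$ if there is no tip. The compact set $\Gamma\setminus W'$ lies in the interior of $D_j(u)$. A point $\Phi_{j+1}(x,y)$ of $D_{j+1}(v)$ is uniformly close to $\iota_{j+1}(x)\in\Gamma$ when $\delta_{j+1}$ is small. If $\iota_{j+1}(x)\in W'$, the point lies in $W$; if not, it lies in the interior of $D_j(u)$. In both cases it lies in $D_j(u)$. Choose $\delta_{j+1}$ so small that (E4) holds for all $v$ and (E3) holds. This completes the step.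

\subsection{The limit}

\emph{The discs shrink.} Let $\Lambda_j=\max_v\lambda_j(v)$. By \eqref{eq:half} and \eqref{eq:exc}, $\Lambda_{j+1}\le\Lambda_j+3\cdot2^{-j}$, so $(\Lambda_j)$ is bounded. An exceptional vertex gains nothing, and (O5) is there to prevent two exceptional steps in a row. Let $v\in T_{j+2}$ and $u=g_{j+1}(v)$. If $v$ is not exceptional, then $\lambda_{j+2}(v)\le\frac12(\Lambda_j+3\cdot2^{-j})+3\cdot2^{-j-1}=\frac12\Lambda_j+3\cdot2^{-j}$. If $v$ is exceptional, $g_{j+1}$ maps $\{v-1,v,v+1\}$ bijectively onto $\{u-1,u,u+1\}$, so by (O5) $g_j$ is not injective on the latter set and $u$ is not exceptional; then $\lambda_{j+2}(v)\le\frac12\Lambda_j+3\cdot2^{-j}+2^{-j-1}$. Hence $\Lambda_{j+2}\le\frac12\Lambda_j+4\cdot2^{-j}$, so $\limsup\Lambda_j\le\frac12\limsup\Lambda_j$ and $\Lambda_j\to0$. For $j\ge2$ the arc $\iota_j([v-\frac58,v+\frac58]\cap|T_j|)$ has length at most $\Lambda_j+2\cdot2^{-(j-1)}$, and with (E3) we get $\max_v\operatorname{diam}D_j(v)\to0$.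

\emph{The embedding.} For $y\in Y$ let $K_j(y)=\bigcup\{D_j(v):y\in O_j(v)\}$. By (O1) this is one set $D_j(v)$ or the union of two that intersect, so it is compact and nonempty, and $\sup_y\operatorname{diam}K_j(y)\to0$. If $y\in O_{j+1}(v)$, then $y\in O_j(g_j(v))$ by (O2), so $K_{j+1}(y)\subset K_j(y)$ by (E4). Let $\Omega(y)$ be the unique point of $\bigcap_jK_j(y)$.

The map $\Omega$ is continuous: if $y$ and $y'$ lie in the open set $O_j(v)$, then $K_j(y)$ and $K_j(y')$ both contain $D_j(v)$, so $|\Omega(y)-\Omega(y')|\le\operatorname{diam}K_j(y)+\operatorname{diam}K_j(y')$. It is injective: let $y\ne y'$, and take $j$ with the mesh of $\{O_j(v)\}$ less than half the distance from $y$ to $y'$. If $y\in O_j(v)$ and $y'\in O_j(v')$, these sets are disjoint, so $|v-v'|\ge2$ by (O1). Hence $K_j(y)\cap K_j(y')=\emptyset$. As $Y$ is compact, $\Omega$ is an embedding.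

\emph{The hairs.} Fix $z^i\in Z$ and let $j\ge i$, so that $i\le k_j$. By (O3) and (E1), $p^i\in D_j(b_j(z^i))\subset K_j(z^i)$. Hence $\Omega(z^i)=p^i$. Since $\Omega(Y)\subset\Sigma_j$ and $\Sigma_j\cap A^i=\{p^i\}$, we get $A^i\cap\Omega(Y)=\{\Omega(z^i)\}$. The segments $A^i$ are pairwise disjoint. Restricting $\Omega$ to $X\subset Y$ and putting $A_{z^i}=A^i$ proves Theorem~\ref{thm:A}. \qed

\section{Composants with three accessible points}\label{sec:B}

The idea of the proof of Theorem~\ref{thm:B} is that three accessible points of one composant, joined inside by a subcontinuum and outside to $\infty$, cut the sphere into three parts, and a second composant must keep to one of them. We use the following standard facts, with $S^2=\mathbb R^2\cup\{\infty\}$.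
\begin{itemize}
\item[(F1)] A subcontinuum of an arc-like continuum is arc-like or a point, and if it is embedded in the plane, it does not separate the plane.
\item[(F2)] Let $X\subset\mathbb R^2$ be a nondegenerate continuum that does not separate the plane, and let $\phi\colon\{|w|>1\}\cup\{\infty\}\to S^2\setminus X$ be a conformal isomorphism with $\phi(\infty)=\infty$, which exists by the Riemann mapping theorem. If $\gamma\colon[0,1)\to S^2\setminus X$ is continuous and $\gamma(t)\to x\in X$ as $t\to1$, then $\phi^{-1}(\gamma(t))$ converges to some $\zeta\in S^1$, and $\phi(r\zeta)\to x$ as $r\to1$.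
\item[(F3)] (Moore) If $K\subsetneq S^2$ is a continuum that does not separate $S^2$, then the quotient $S^2/K$ is homeomorphic to $S^2$.
\item[(F4)] The composants of a nondegenerate indecomposable continuum are pairwise disjoint and uncountable in number, and each of them is dense.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Identify $X$ with $\Omega(X)$ and take $\phi$ as in (F2), which applies by (F1). If $x$ is accessible, a subarc with endpoint $x$ of an arc $A$ with $A\cap X=\{x\}$ gives a map $\gamma$ as in (F2). So we can choose $\zeta_x\in S^1$ with $\phi(r\zeta_x)\to x$ as $r\to1$. Let $R_x=\{\phi(r\zeta_x):1<r\le\infty\}$; then $R_x\cup\{x\}$ is an arc from $x$ to $\infty$ that meets $X$ only in $x$. For $x\ne x'$ the limits differ, so $\zeta_x\ne\zeta_{x'}$ and $R_x\cap R_{x'}=\{\infty\}$.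

Suppose that uncountably many composants contain at least three accessible points. For each such composant, say that of a point $y$, choose three accessible points $x_1,x_2,x_3$ in it and proper subcontinua $K_i\ni x_i,y$. By indecomposability $K_1\cup K_2$ is a proper subcontinuum, and then so is $K=K_1\cup K_2\cup K_3$; it lies in the composant. Number the points so that $\zeta_i=\zeta_{x_i}$ are in counterclockwise order, and choose pairwise disjoint open arcs $J_i\ni\zeta_i$ of $S^1$ whose endpoints have the form $e^{2\pi\sqrt{-1}\,\vartheta}$ with rational $\vartheta$. There are countably many triples $(J_1,J_2,J_3)$, so two different composants receive the same triple. Denote their data by $x_i,\zeta_i,K$ and $x'_i,\zeta'_i,K'$. By (F4), $K\cap K'=\emptyset$; in particular the six points $x_i,x_i'$ are distinct, and so are the six points $\zeta_i,\zeta_i'$.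

\emph{Claim: for $i\ne j$, the points $\zeta'_1,\zeta'_2,\zeta'_3$ lie in one component of $S^1\setminus\{\zeta_i,\zeta_j\}$.} By (F1) and (F3), $S^2/K$ is a sphere. The image $\Gamma$ of $K\cup R_{x_i}\cup R_{x_j}$ in it is the union of two arcs from the point $K$ to $\infty$ that share only their endpoints, so it is a simple closed curve. The set $(K'\cup R_{x'_1}\cup R_{x_2'}\cup R_{x'_3})\setminus\{\infty\}$ is connected and misses $K\cup R_{x_i}\cup R_{x_j}$, so its image lies in one component of the complement of $\Gamma$. The open neighborhood $\phi(\{|w|>2\}\cup\{\infty\})$ of $\infty$ misses $K$, and removing $\Gamma$ from it leaves two sectors, which correspond to the two components of $S^1\setminus\{\zeta_i,\zeta_j\}$. By the Jordan curve theorem $\infty$ lies in the closure of both components of the complement of $\Gamma$. Each sector is connected, so the two sectors lie in different components. The three rays $R_{x'_1},R_{x'_2},R_{x'_3}$ therefore pass through the same sector, which is the claim.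

For $\{i,j\}=\{1,2\}$ the component contains $\zeta'_3\in J_3$, so it is the counterclockwise arc from $\zeta_2$ to $\zeta_1$, and $\zeta'_2$ comes after $\zeta_2$ in $J_2$. For $\{i,j\}=\{2,3\}$ the component contains $\zeta'_1\in J_1$, so it is the counterclockwise arc from $\zeta_3$ to $\zeta_2$, and $\zeta'_2$ comes before $\zeta_2$ in $J_2$. This contradiction proves the first statement.

For the second, composants are dense in a nondegenerate continuum and hence infinite. By (F4) we can let $Z$ consist of three points from each of $\aleph_1$ composants; then $|Z|=\aleph_1$. If an embedding made all points of $Z$ accessible, uncountably many composants would contain three accessible points.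
\end{proof}

Indecomposability was used to make $K$ proper and, through (F4), to make $K$ and $K'$ disjoint. The second statement fails without it: a straight segment and the folded continuum of Example~\ref{ex:cos} have all their points accessible.

\begin{thebibliography}{1}
\bibitem{AH} Ana Anu\v{s}i\'c and Logan C. Hoehn, \emph{Accessibility of countable sets in plane embeddings of arc-like continua}, arXiv:2407.16792 (2024).
\end{thebibliography}
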